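\title{Dense blowup at all times for the parabolic Anderson model in $\mathbb{R}^3$}

\begin{abstract}
We consider the stochastic heat equation $\partial_t u=\frac12\Delta u+u\,\eta$ on $(0,\infty)\times\mathbb{R}^3$ with $u(0)\equiv1$, driven by a Gaussian noise that is white in time and has spatial correlation $f$. We construct correlation functions $f$ that satisfy Dalang's condition and for which the solution has a separable version with the following property: almost surely, at every time $t>0$ and inside every ball, $u(t,\cdot)$ takes values in every nonempty open subset of $(0,\infty)$ on a set of positive Lebesgue measure. In particular the spatial oscillation of $u$ is infinite at every point of space-time, as conjectured by Chen, Huang, Khoshnevisan and Kim. The function $f$ is a sum of smooth bumps of height $a_nr_n^{-2}$ and width $r_n$, chosen one scale at a time.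
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation}

A \emph{correlation function} is a nonrandom function $f:\mathbb{R}^3\to[0,\infty)$ that is locally integrable, tempered and positive semi-definite in the sense of distributions, so that $\widehat f\ge0$ a.e.; the Fourier transform is normalized as $\widehat g(z)=\int e^{ix\cdot z}g(x)\,dx$. A \emph{noise with correlation $f$} is a centered Gaussian family $\eta(k)$, $k\in C_c^\infty((0,\infty)\times\mathbb{R}^3)$, with
\begin{equation}\label{eq:cov}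
\mathrm{Cov}(\eta(k),\eta(k'))=\int_0^\infty ds\iint k(s,y)\,k'(s,y')\,f(y-y')\,dy\,dy' ;
\end{equation}
formally, $\mathrm{Cov}[\eta(t,x),\eta(s,y)]=\delta_0(t-s)f(x-y)$. Only the a.e.\ class of $f$ matters. Given a nonrandom, globally Lipschitz $\sigma:\mathbb{R}\to\mathbb{R}$, consider
\begin{equation}\label{eq:she}
\frac{\partial u}{\partial t}(t,x)=\frac12\Delta u(t,x)+\sigma(u(t,x))\,\eta(t,x),\qquad (t,x)\in(0,\infty)\times\mathbb{R}^3,\qquad u(0)\equiv1 .
\end{equation}
Let $p_t(x)=(2\pi t)^{-3/2}e^{-\|x\|^2/(2t)}$ be the heat kernel of $\frac12\Delta$. A solution in the sense of Walsh and Dalang is a random field $u$, predictable for the filtration of $\eta$, such that for each $(t,x)$, almost surely,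
\begin{equation}\label{eq:mild}
u(t,x)=1+\int_0^t\!\!\int p_{t-s}(x-y)\,\sigma(u(s,y))\,\eta(ds\,dy);
\end{equation}
the stochastic integral is recalled in Section~\ref{sec:walsh}. It is known (Dalang) that under the condition
\begin{equation}\label{eq:D}
\int_{\mathbb{R}^3}\frac{\widehat f(z)}{1+\|z\|^2}\,dz<\infty \tag{D}
\end{equation}
there is a solution, unique among those with $\sup_{t\le T}\sup_x\mathbb{E}|u(t,x)|^m<\infty$ for all $m\in[2,\infty)$ and $T>0$.

The case $\sigma\equiv1$ shows what \eqref{eq:D} measures. There $u(t,x)-1$ is a centered Gaussian variable with variance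
\[
\int_0^t ds\iint p_s(y)p_s(y')f(y-y')\,dy\,dy'=(2\pi)^{-3}\int\frac{1-e^{-t\|z\|^2}}{\|z\|^2}\,\widehat f(z)\,dz ,
\]
and the kernel on the right is comparable to $(1+\|z\|^2)^{-1}$. So \eqref{eq:D} says exactly that $u(t,x)$ is a finite random variable at each given point. It carries no rate, and hence no modulus of continuity. At the other extreme, if $f$ is smooth with compact support and $\sigma(z)=z$, then the solution is continuous and positive (Lemma~\ref{lem:cont}). It is natural to ask how rough the solution can be when \eqref{eq:D} barely holds.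

\subsection{The conjecture and the result}

Let $B(x,\varepsilon)$ be the open ball of center $x$ and radius $\varepsilon$, and $B_R=B(0,R)$. The oscillation of $\psi:\mathbb{R}^3\to\mathbb{R}$ at $x$ is
\[
\mathrm{Osc}_\psi(x)=\lim_{\varepsilon\downarrow0}\ \sup_{y,y'\in B(x,\varepsilon)}|\psi(y)-\psi(y')| .
\]
It vanishes exactly when $\psi$ is continuous at $x$, and it is infinite exactly when $\psi$ is unbounded on every neighborhood of $x$. Write $u(t)$ for $x\mapsto u(t,x)$. Chen, Huang, Khoshnevisan and Kim \cite{CHKK} posed the following conjecture, in which $u$ is taken to be a separable version of the solution.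

\begin{quote}
\textbf{Conjecture.} \emph{Let $\sigma(z)=z$. There exist correlation functions $f$ satisfying \eqref{eq:D} for which}
\[
\mathbb{P}\{\mathrm{Osc}_{u(t)}(x)=\infty\ \text{ for all }(t,x)\in(0,\infty)\times\mathbb{R}^3\}=1 .
\]
\end{quote}

Two features make the statement delicate. First, for $\sigma(z)=z$ the solution is not Gaussian, and the noise is switched off where $u$ is small. Second, the statement concerns all times at once, while the moment bound shows that, at a fixed time, a jointly measurable version is a.s.\ in $L^m_{\rm loc}(\mathbb{R}^3)$ for every $m$: the large values live on small sets, and these must be present in every ball at uncountably many times.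

We prove the conjecture in a stronger form. All probability spaces are complete, and $|A|$ is Lebesgue measure. A \emph{version} of $u$ is a real-valued process $\tilde u$ with $\mathbb{P}\{\tilde u(t,x)=u(t,x)\}=1$ for each $(t,x)$. It is \emph{separable}, in Doob's sense, if there is a countable $D\subset(0,\infty)\times\mathbb{R}^3$ such that a.s., for all open $G\subset(0,\infty)\times\mathbb{R}^3$ and closed $F\subset\mathbb{R}$, if $\tilde u\in F$ on $G\cap D$ then $\tilde u\in F$ on $G$. The space $L^0_{\rm loc}$ consists of the measurable functions on $\mathbb{R}^3$ modulo null sets, with local convergence in measure; it is complete and separable for the metric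
\[
d(v,v')=\sum_{R=1}^\infty\frac{2^{-R}}{|B_R|}\int_{B_R}\min(1,|v-v'|)\,dx .
\]
A function $\gamma\in C_c^\infty(\mathbb{R}^3)$ with $\gamma\ge0$ and $\widehat\gamma\ge0$ (nonnegative and positive definite, $\gamma=0$ allowed) will be called a \emph{smooth correlation}.

\begin{theorem}\label{thm:main}
Let $\sigma(z)=z$, let $\gamma_0$ be a smooth correlation and let $\varepsilon_0>0$. There are smooth correlations $g_n\in C_c^\infty(B_{\varepsilon_0})$, $n\ge1$, such that the function $f=\gamma_0+\sum_{n\ge1}g_n$ (with $f(0):=0$) is a correlation function that satisfies \eqref{eq:D} and $\int(f-\gamma_0)(x)\|x\|^{-1}dx\le\varepsilon_0$, and such that the following holds for every noise $\eta$ with correlation $f$, on any complete probability space.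
\begin{enumerate}
\item[(a)] The solution $u$ has a jointly measurable separable version $\bar u\ge0$, measurable with respect to the completion of $\sigma(\eta)$, such that a.s.\ $t\mapsto\bar u(t,\cdot)\in L^0_{\rm loc}$ is continuous on $(0,\infty)$, and a.s., for all $t>0$, all nonempty open $J\subset\mathbb{R}^3$ and all nonempty open $I\subset(0,\infty)$,
\[
|\{x\in J:\bar u(t,x)\in I\}|>0 .
\]
In particular $\mathbb{P}\{\mathrm{Osc}_{\bar u(t)}(x)=\infty\text{ for all }(t,x)\in(0,\infty)\times\mathbb{R}^3\}=1$.
\item[(b)] For every version $\tilde u$, separable or not, and every fixed $t>0$,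
$\mathbb{P}\{\mathrm{Osc}_{\tilde u(t)}(x)=\infty\text{ for all }x\}=1$.
\item[(c)] For every jointly measurable version $\tilde u$ such that a.s.\ $t\mapsto\tilde u(t,\cdot)\in L^0_{\rm loc}$ is continuous on $(0,\infty)$,
$\mathbb{P}\{\mathrm{Osc}_{\tilde u(t)}(x)=\infty\text{ for all }(t,x)\}=1$.
\end{enumerate}
\end{theorem}

Part (a), with $\gamma_0=0$ say, is the conjecture. The freedom in $\gamma_0$ and $\varepsilon_0$ says that $f$ can be taken as close as we like, in the norm $\int|\cdot|\,\|x\|^{-1}dx$, to any smooth correlation, for which the oscillation is identically zero.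

\begin{remark}[The choice of version]\label{rem:version}
A statement about all $t$ at once is not invariant under a change of separable version, so the conjecture has to be read as a statement about a suitable one. Indeed, take $f$ and $\bar u$ as in the theorem, let $\tau>0$ be a random variable with continuous distribution (for instance $\tau=e^{\eta(k)}$ with $\mathrm{Var}\,\eta(k)>0$), and set $\check u(t,\cdot)=\bar u(t,\cdot)$ for $t\ne\tau$ and $\check u(\tau,\cdot)\equiv1$. This is a version, because $\mathbb{P}\{\tau=t\}=0$. In Section~\ref{sec:version} we find a countable set $D=(\mathbb{Q}\cap(0,\infty))\times D_2$ such that a.s.\ the values of $\bar u$ on $G\cap D$ are dense in $[0,\infty)$ for every nonempty open $G$. Almost surely $\tau\notin\mathbb{Q}$, so $\check u=\bar u$ on $D$; since also $\check u\ge0$, the version $\check u$ is separable. Yet $\mathrm{Osc}_{\check u(\tau)}\equiv0$. Parts (b) and (c) say what holds for all versions, and for all versions that are regular in time.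
\end{remark}

\section{Critical bumps and a discrete model}\label{sec:model}

\subsection{The building block}

For measurable $g\ge0$ on $\mathbb{R}^3$ let
\[
\kappa(g)=\sup_{x}\int\frac{g(z)}{4\pi\|x-z\|}\,dz
\]
be the supremum of its Newtonian potential. This quantity controls both condition \eqref{eq:D} (see \eqref{eq:Dcheck}) and the moments of the solution (Lemmas~\ref{lem:occ} and~\ref{lem:FK}). We look for correlations that are concentrated at an arbitrarily small scale at a fixed cost in $\kappa$.

Fix a radial $\chi\in C_c^\infty(B_{1/2})$ with $\chi\ge0$, $\chi\not\equiv0$, and let $\varphi$ be the positive multiple of $\chi*\chi$ with $\kappa(\varphi)=1$. Then $\varphi\ge0$, $\widehat\varphi$ is a positive multiple of $\widehat\chi^{\,2}\ge0$, and $\varphi$ has compact support in $B_1$. For $a>0$ and $r\in(0,1]$ put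
\[
g_{a,r}(x)=ar^{-2}\varphi(x/r).
\]
The substitution $z\mapsto rz$ gives
\begin{equation}\label{eq:bump}
\kappa(g_{a,r})=a,\qquad \int g_{a,r}=ar\int\varphi,\qquad \sup g_{a,r}=g_{a,r}(0)=a\varphi(0)r^{-2}.
\end{equation}
The exponent $-2$ is the one for which $\kappa$ does not depend on $r$. A noise with correlation $g_{a,r}$ is independent at spatial distances larger than $r$, and during a time $r^2$, which is the time scale on which the heat flow spreads over distance $r$, it accumulates at a given point the variance $r^2g_{a,r}(0)=a\varphi(0)$. So one expects it to act on each space-time cell of duration $r^2$ and side $r$ by a random factor whose law depends on $a$ and not on $r$.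

\subsection{A discrete model}

Take this picture literally. Let $1/r$ be an integer and $a\in(0,1]$. Cut $[0,1)^3$ into $r^{-3}$ cubes $Q$ of side $r$ and the time interval $[0,1)$ into $r^{-2}$ windows $j$ of length $r^2$. Let $N_{j,Q}$ be independent standard normal variables and put
\[
U(t,x)=\exp\big(\sqrt a\,N_{j,Q}-\tfrac a2\big)\qquad\text{for $t$ in window $j$ and }x\in Q .
\]
Let $I\subset(0,\infty)$ be an open interval and $H(w)=w^2/(1+w^2)$. We claim that for small $a$ and then small $r$, with high probability, \emph{at all times} $U$ is close to $1$ on most of the cube and lies in $I$ on a part of the cube whose measure is bounded below.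

\emph{Means.} We have $\mathbb{E}H(U-1)\le\mathbb{E}(U-1)^2=e^a-1\le2a$. The number $c=\mathbb{P}\{U(t,x)\in I\}$ is positive. It tends to $0$ with $a$ if $1\notin\bar I$, but it does not depend on $r$.

\emph{Concentration.} At a fixed time, $\int H(U-1)\,dx$ and $|\{x:U\in I\}|$ are averages of $r^{-3}$ independent variables with values in $[0,1]$; their variances are at most $r^3$ and $cr^3$. By Chebyshev's inequality and a union bound over the $r^{-2}$ windows,
\[
\mathbb{P}\Big\{\sup_t\int H(U-1)\,dx>3a\Big\}\le\frac{r}{a^2},\qquad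
\mathbb{P}\Big\{\inf_t|\{x:U(t,x)\in I\}|<\frac c2\Big\}\le\frac{4r}{c}.
\]
Both bounds tend to $0$ as $r\to0$ with $a$ fixed. This proves the claim.

\emph{Iteration.} Let $U_1$ be built with $(a_1,r_1,I_1)$ and lie in $I_1$ on a set of measure at least $\delta_1=c_1/2$ at all times. Multiply it by an independent $U_2$ built with $(a_2,r_2,I_2)$. Since $H(w)\ge\frac12\min(w^2,1)$, the bound $\int H(U_2-1)\,dx\le3a_2$ implies $|\{|U_2-1|>\theta\}|\le6a_2\theta^{-2}$ for $\theta\le1$. If $a_2$ is so small that this is below $\delta_1/2$, then on a set of measure at least $\delta_1/2$ we have $U_1\in I_1$ and $|U_2-1|\le\theta$: the second scale has not destroyed what the first one built. The constants are therefore chosen in the order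
\[
\delta_1\ \to\ a_2\ \to\ c_2\ \to\ r_2\ \to\ \delta_2\ \to\ a_3\ \to\ \cdots,
\]
and the only cost in \eqref{eq:D} is $\sum_na_n$, however small the $r_n$ are.

\subsection{From the model to the equation}

The proof follows this scheme, with three difficulties.
\begin{enumerate}
\item The solution is not a product of lognormal factors. For smooth noise it is an average of lognormal variables over Brownian paths (Section~\ref{sec:FK}). The lower bound $c$, uniform in $r$, comes from a change of measure that shifts the new noise in one cell (Section~\ref{sec:means}).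
\item The values of the solution in different cells are not independent. Concentration of spatial averages comes from rotating the new noise into an independent copy (Section~\ref{sec:conc}).
\item Time is continuous, and the solution moves at speed of order $r^{-1}$ in the $\frac12$-H\"older scale. The union bound is replaced by Kolmogorov's chaining argument with a high moment.
\end{enumerate}
Proposition~\ref{prop:step} is the resulting one-scale statement. Section~\ref{sec:limit} performs the iteration and identifies the limit with the solution, and Section~\ref{sec:version} builds the version $\bar u$.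

\section{Tools}\label{sec:tools}

We write $\mathbb{P},\mathbb{E}$ for probability and expectation over the noises, and $\|Y\|_m=(\mathbb{E}|Y|^m)^{1/m}$. The letters $b,\tilde b,b^1,b^2,\dots$ denote independent standard Brownian motions in $\mathbb{R}^3$ started at $0$, realized as coordinates on copies of Wiener space $(C([0,\infty),\mathbb{R}^3),\mu)$ and independent of the noises; $\mathsf{E}$ is expectation over them.

\subsection{Stochastic integrals}\label{sec:walsh}

Let $\eta$ be a noise with correlation $f$. As $f\ge0$ is locally integrable, $\eta$ extends by $L^2$-continuity to indicators of sets $(s,t]\times A$ with $A$ bounded and Borel. The \emph{filtration of $\eta$} is generated at time $t$ by the variables $\eta((0,s]\times A)$, $s\le t$, and the null sets. More generally, let $(\mathcal{G}_t)$ be a filtration containing the null sets, to which $\eta$ is adapted, and such that the increments $\eta((t,t']\times A)$, $t'>t$, are independent of $\mathcal{G}_t$. An elementary process is a finite sum of terms $Y1_{(s,t]}1_A$ with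 $Y$ bounded and $\mathcal{G}_s$-measurable; its integral is the sum of the $Y\eta((s,t]\times A)$. The predictable $\sigma$-field is the one generated by elementary processes; adapted fields with continuous paths are predictable. For predictable $\Psi$ let
\[
\|\Psi\|_f^2=\mathbb{E}\int_0^\infty ds\iint|\Psi(s,y)|\,|\Psi(s,y')|\,f(y-y')\,dy\,dy' .
\]
We use the following standard facts. Elementary processes are dense in $\{\|\Psi\|_f<\infty\}$, and the integral extends to this space by continuity. The process $t\mapsto\int_0^t\!\int\Psi\,d\eta$ is a continuous $L^2$-martingale with quadratic variation $\int_0^tds\iint\Psi(s,y)\Psi(s,y')f(y-y')\,dy\,dy'$, and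
\begin{equation}\label{eq:iso}
\mathbb{E}\Big[\iint\Psi\,d\eta\iint\Psi'\,d\eta\Big]=\mathbb{E}\int_0^\infty ds\iint\Psi(s,y)\Psi'(s,y')f(y-y')\,dy\,dy' .
\end{equation}
If $\Psi$ is predictable for the filtration of $\eta$, its integral does not depend on whether it is computed there or in $(\mathcal{G}_t)$, since the same elementary processes approximate it.

\subsection{Two Gaussian identities}

Let $Y_1,\dots,Y_N$ be jointly Gaussian and centered. The Laplace transform of $Y_1+\dots+Y_N$ gives
\begin{equation}\label{eq:laplace}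
\mathbb{E}\prod_{i=1}^Ne^{Y_i-\frac12\mathrm{Var}Y_i}=\exp\sum_{i<j}\mathrm{Cov}(Y_i,Y_j),
\end{equation}
and for even $N$ Isserlis' formula states
\begin{equation}\label{eq:isserlis}
\mathbb{E}\prod_{i=1}^NY_i=\sum_\pi\prod_{\{i,j\}\in\pi}\mathrm{Cov}(Y_i,Y_j),
\end{equation}
where $\pi$ runs over the partitions of $\{1,\dots,N\}$ into pairs. Neither right-hand side contains a variance. This matters below, where variances are of order $r^{-2}$ and covariances are of order $a$.

\subsection{Occupation integrals}

Let $\beta=b-\tilde b$. It has generator $\Delta$ and transition density $p_{2s}$, and $\int_0^\infty p_{2s}(z)\,ds=(4\pi\|z\|)^{-1}$. Hence for measurable $g\ge0$,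
\begin{equation}\label{eq:green}
\mathsf{E}\int_0^\infty g(x+\beta_s)\,ds=\int\frac{g(z)}{4\pi\|x-z\|}\,dz\le\kappa(g).
\end{equation}
This is where the dimension enters: in dimensions one and two $\int_0^\infty p_{2s}(z)\,ds=\infty$.

\begin{lemma}\label{lem:occ}
Let $g\ge0$ be measurable with $\kappa=\kappa(g)<\infty$, and let $A_t(x)=\int_0^tg(x+\beta_s)\,ds$ for $t\le\infty$. Then for all $x$ and $t$:
\begin{enumerate}
\item[(i)] $\mathsf{E}e^{qA_\infty(x)}\le(1-q\kappa)^{-1}$ if $q\ge0$ and $q\kappa<1$;
\item[(ii)] $\mathsf{E}(e^{A_t(x)}-1)^2\le4\kappa$ if $\kappa\le\frac14$;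
\item[(iii)] $\mathsf{E}[A_t(x)^2]\le2\kappa\,\mathsf{E}[A_t(x)]$;
\item[(iv)] $\int\mathsf{E}[A_t(x)]\,dx=t\int g$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $A_t(x)^m=m!\int_{0<s_1<\dots<s_m<t}\prod_{i}g(x+\beta_{s_i})\,ds$. Condition on $\beta$ up to time $s_{m-1}$ and integrate in $s_m$: by the Markov property and \eqref{eq:green} this costs a factor at most $\kappa$. Repeating, $\mathsf{E}A_\infty(x)^m\le m!\,\kappa^m$, and (i) follows by summing the exponential series. For $m=2$, stopping after the first integration gives (iii). Since $e^A\ge1$, we have $(e^A-1)^2\le e^{2A}-1$, whose mean is at most $2\kappa/(1-2\kappa)\le4\kappa$ by (i); this is (ii). Part (iv) is Fubini's theorem.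
\end{proof}

\section{Smooth noise and the Feynman--Kac formula}\label{sec:FK}

From now on $\sigma(z)=z$. This hypothesis is used through the representation proved in this section. Let $\gamma$ be a smooth correlation and $\xi$ a noise with correlation $\gamma$. Being positive definite, $\gamma$ is even and maximal at $0$, so its gradient vanishes there and
\begin{equation}\label{eq:Cgamma}
0\le\gamma(0)-\gamma(z)\le C_\gamma\|z\|^2 .
\end{equation}
Condition \eqref{eq:D} holds because $\widehat\gamma$ is integrable.

\subsection{Integrating the noise along a path}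

By \eqref{eq:cov}, $\mathrm{Var}\,\xi(k)\le\gamma(0)\int\|k(s,\cdot)\|_{L^1}^2ds$. So $\xi(k)$ extends by $L^2$-continuity to all measurable $k$ for which the last integral is finite, and \eqref{eq:cov} persists. Letting $k=1_{[0,s]}\otimes\psi$ with $\psi$ tending to the point mass at $y$, we obtain as an $L^2$-limit a centered Gaussian field $W_s(y)$ with
\[
\mathrm{Cov}(W_s(y),W_{s'}(y'))=(s\wedge s')\,\gamma(y-y'),\qquad
\mathrm{Cov}(\xi(k),W_s(y))=\int_0^s(\gamma*k(s',\cdot))(y)\,ds' .
\]
By \eqref{eq:Cgamma}, $\mathbb{E}|W_s(y)-W_{s'}(y')|^2\le\gamma(0)|s-s'|+2C_\gamma s\|y-y'\|^2$, so $W$ has a continuous version, which we fix.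

For a path $b$ and $s_j=\min(j2^{-n},t)$ put
\begin{equation}\label{eq:X}
X_t^x(b)=\lim_{n\to\infty}\sum_{j\ge0}\big(W_{s_{j+1}}-W_{s_j}\big)(x+b_{t-s_j}),
\end{equation}
and $X_t^x(b)=0$ where the limit does not exist. This is the integral $\int_0^t\xi(ds,x+b_{t-s})$. The path starts at $x$ at time $t$ and runs backward: small Brownian times correspond to the noise just before time $t$. The variable $X_t^x(b)$ is a measurable function of $(W,t,x,b)$; we write $X_t^x[W](b)$ when the field has to be named.

The limit exists. In passing from level $n$ to level $n+1$, the interval $[s_j,s_{j+1}]$ is cut at $s'=\min(s_j+2^{-n-1},t)$, and the increment $W_{s_{j+1}}-W_{s'}$ is evaluated at $x+b_{t-s'}$ in place of $x+b_{t-s_j}$. Given $b$, the change has variance at most $2^{-n}C_\gamma\|b_{t-s'}-b_{t-s_j}\|^2$, whose $\mu$-mean is at most $3C_\gamma4^{-n}$, and the changes in the at most $t2^n+1$ intervals are independent and centered. So consecutive sums differ by $O(2^{-n/2})$ in $L^2(\mathbb{P}\otimes\mu)$. These bounds are summable, so the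 sums converge $\mathbb{P}\otimes\mu$-a.s.\ and in $L^2(\mathbb{P}\otimes\mu)$, and for $\mu$-a.e.\ path they converge $\mathbb{P}$-a.s.\ and in $L^2(\mathbb{P})$. For such paths the variables $X_t^x(b)$ and $\xi(k)$ are jointly Gaussian and centered, and the covariances of the sums converge to
\begin{align}
\mathrm{Cov}\big(X_t^x(b),X_{t'}^{x'}(b')\big)&=\int_0^{t\wedge t'}\gamma(x-x'+b_{t-s}-b'_{t'-s})\,ds,\label{eq:covXX}\\
\mathrm{Cov}\big(\xi(k),X_t^x(b)\big)&=\int_0^t(\gamma*k(s,\cdot))(x+b_{t-s})\,ds .\label{eq:covkX}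
\end{align}
The first is a limit of Riemann sums. For the second, $\gamma*k(s,\cdot)$ is continuous and bounded by $\gamma(0)\|k(s,\cdot)\|_{L^1}$, which is integrable on $[0,t]$, so dominated convergence applies. In particular $\mathrm{Var}X_t^x(b)=\gamma(0)t$. Set
\[
\Phi_{t,x}(b)=\exp\big(X_t^x(b)-\tfrac12\gamma(0)t\big).
\]

\subsection{Representation and continuity}

\begin{lemma}\label{lem:FK}
The solution $u$ of \eqref{eq:she} with noise $\xi$ satisfies $u(t,x)=\mathsf{E}\Phi_{t,x}$ a.s.\ for each $(t,x)$, and
\begin{equation}\label{eq:moments}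
\mathbb{E}\prod_{i=1}^Nu(t,x_i)=\mathsf{E}\exp\sum_{i<j}\int_0^t\gamma(x_i-x_j+b^i_s-b^j_s)\,ds .
\end{equation}
\end{lemma}

\begin{proof}
Let $v(t,x)=\mathsf{E}\Phi_{t,x}$. Writing $\prod_iv(t,x_i)=\mathsf{E}\prod_i\Phi_{t,x_i}(b^i)$, Tonelli's theorem, \eqref{eq:laplace} and \eqref{eq:covXX} give \eqref{eq:moments} for $v$; in particular $\mathbb{E}v^2\le e^{\gamma(0)t}$. To show $u=v$ we test both against exponentials of the noise. For $k\in C_c^\infty((0,\infty)\times\mathbb{R}^3)$ let
\[
\mathcal{E}(k)=\exp\big(\xi(k)-\tfrac12\mathrm{Var}\,\xi(k)\big),\qquad q(s,\cdot)=\gamma*k(s,\cdot),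
\]
so that $q$ is bounded.

By \eqref{eq:laplace} and \eqref{eq:covkX}, $w(t,x):=\mathbb{E}[v(t,x)\mathcal{E}(k)]=\mathsf{E}e^{Q(t)}$, where $Q(s)=\int_0^sq(\tau,x+b_{t-\tau})\,d\tau$ for $s\le t$. Now $e^{Q(t)}-1=\int_0^tq(s,x+b_{t-s})e^{Q(s)}ds$, and $Q(s)$ involves the path only on $[t-s,t]$. By the Markov property at time $t-s$, the conditional mean of $e^{Q(s)}$ given the path up to that time is $w(s,x+b_{t-s})$. Hence
\begin{equation}\label{eq:dual}
w(t,x)=1+\int_0^t\!\!\int p_{t-s}(x-y)\,q(s,y)\,w(s,y)\,dy\,ds .
\end{equation}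

Let $\bar w(t,x)=\mathbb{E}[u(t,x)\mathcal{E}(k)]$, which is bounded on $[0,T]\times\mathbb{R}^3$ by the Cauchy--Schwarz inequality. The process $\mathcal{E}_s=\mathcal{E}(k1_{[0,s]})$ is a martingale with last value $\mathcal{E}(k)$, and It\^o's formula gives $\mathcal{E}_t=1+\int_0^t\!\int\mathcal{E}_s\,k(s,y)\,\xi(ds\,dy)$. Since $u$ is adapted, $\bar w(s,y)=\mathbb{E}[u(s,y)\mathcal{E}_s]$. By \eqref{eq:mild} and \eqref{eq:iso},
\[
\bar w(t,x)=1+\int_0^tds\iint p_{t-s}(x-y)\,k(s,y')\,\gamma(y-y')\,\mathbb{E}[u(s,y)\mathcal{E}_s]\,dy\,dy',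
\]
which is \eqref{eq:dual} for $\bar w$. The difference of two bounded solutions of \eqref{eq:dual} satisfies $\sup_x|\cdot|(t)\le\|q\|_\infty\int_0^t\sup_x|\cdot|(s)\,ds$, so it vanishes by Gronwall's lemma, and $w=\bar w$.

Thus $Y=u(t,x)-v(t,x)$ is orthogonal to every $\mathcal{E}(k)$, and it is measurable with respect to the completion of $\sigma(\xi)$. Taking $k=\sum_{i\le n}\theta_ik_i$, the Laplace transform of the signed measure $\mathbb{E}[Y;(\xi(k_i))_{i\le n}\in\cdot\,]$ vanishes on $\mathbb{R}^n$, so $\mathbb{E}[Y\mid\xi(k_1),\dots,\xi(k_n)]=0$. Letting $(k_i)$ be a dense sequence, martingale convergence gives $Y=0$ a.s.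
\end{proof}

Later we must control the weight $\Phi_{t,x}$ on Brownian paths uniformly in $(t,x)$, and not only its mean $u(t,x)$. For this we regard it as a random point of the separable Hilbert space $L^2(\mu)$.

\begin{lemma}\label{lem:cont}
The $L^2(\mu)$-valued process $(t,x)\mapsto\Phi_{t,x}$ has a version that is continuous on $[0,\infty)\times\mathbb{R}^3$. With it, $u(t,x)=\mathsf{E}\Phi_{t,x}$ and $Z(t,x):=\mathsf{E}\Phi_{t,x}^2$ are continuous, and a.s.\ $u>0$ everywhere.
\end{lemma}

\begin{proof}
Let $t\le t'\le T$ and $h=t'-t$. By \eqref{eq:covXX} and \eqref{eq:Cgamma}, given $b$ the variable $X_{t'}^{x'}(b)-X_t^x(b)$ is centered Gaussian with variance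
\[
V=\gamma(0)h+2\int_0^t\big[\gamma(0)-\gamma(x'-x+b_{t'-s}-b_{t-s})\big]ds\le\gamma(0)h+2C_\gamma\int_0^t\|x'-x+b_{t'-s}-b_{t-s}\|^2ds ,
\]
so $\mathsf{E}V^m\le C(h+\|x-x'\|^2)^m$ for each integer $m\ge1$. Use $|e^\alpha-e^{\alpha'}|\le|\alpha-\alpha'|(e^\alpha+e^{\alpha'})$, the bound $\mathbb{E}\Phi_{t,x}(b)^{4m}\le e^{8m^2\gamma(0)T}$, and the inequalities of Jensen and Cauchy--Schwarz:
\[
\mathbb{E}\|\Phi_{t,x}-\Phi_{t',x'}\|_{L^2(\mu)}^{2m}\le\mathbb{E}\,\mathsf{E}|\Phi_{t,x}-\Phi_{t',x'}|^{2m}\le C\big(h+\|x-x'\|^2\big)^{m}.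
\]
On bounded sets the right side is at most $C\|(t,x)-(t',x')\|^m$. Kolmogorov's continuity criterion, which holds for processes with values in a complete separable metric space and requires an exponent larger than the dimension $4$ of the parameter set, applies with $m=5$. The maps $\Phi\mapsto\mathsf{E}\Phi$ and $\Phi\mapsto\mathsf{E}\Phi^2$ are continuous on $L^2(\mu)$.

The field $\bar X(t,x)=\mathsf{E}X_t^x(b)$ has a continuous version as well, since $\mathbb{E}|\bar X(t,x)-\bar X(t',x')|^{2m}\le C\,\mathsf{E}V^m$. By Jensen's inequality $u(t,x)\ge\exp(\bar X(t,x)-\frac12\gamma(0)t)$ a.s.\ for each $(t,x)$, hence a.s.\ on a countable dense set, and by continuity everywhere.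
\end{proof}

For smooth noise, $u$ always denotes this continuous version.

\section{Adding one scale}\label{sec:step}

Let $\gamma$ be a smooth correlation and $g=g_{a,r}$. On a product space $\Omega_{\rm old}\times\Omega_{\rm new}$ consider an \emph{old} noise with correlation $\gamma$ and an independent \emph{new} noise $\eta_{\rm new}$ with correlation $g$; $\mathbb{P}_{\rm new},\mathbb{E}_{\rm new}$ refer to integration over $\Omega_{\rm new}$. Let $u_{\rm old}$ be the solution driven by the old noise and $u_{\rm new}$ the solution driven by the sum, which has correlation $\gamma+g$. The objects $\Phi_{t,x}$ and $Z$ belong to the old noise, and $X_t^x$ denotes the functional \eqref{eq:X} of the new noise. The sums in \eqref{eq:X} are additive in the field $W$, so Lemma~\ref{lem:FK} gives, for each $(t,x)$, a.s.,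
\begin{equation}\label{eq:two}
u_{\rm new}(t,x)=\mathsf{E}\big[\Phi_{t,x}\,e^{X_t^x-\frac12g(0)t}\big].
\end{equation}
Recall $H(w)=w^2/(1+w^2)$.

\begin{proposition}\label{prop:step}
Let $T\ge1$ and $\varepsilon\in(0,1)$, let $\mathcal{J}$ be a finite set of balls contained in $B_T$, and let $\mathcal{I}$ be a finite set of bounded open intervals with closure in $(0,\infty)$. There are $a,r\in(0,\varepsilon]$, $\delta>0$ and an event of probability at least $1-\varepsilon$ on which
\begin{enumerate}
\item[(1)] $\int_{B_T}H\big(u_{\rm new}(t,x)-u_{\rm old}(t,x)\big)\,dx\le\varepsilon$ for all $t\in[0,T]$;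
\item[(2)] $|\{x\in J:u_{\rm new}(t,x)\in I\}|\ge\delta$ for all $t\in[1/T,T]$, $J\in\mathcal{J}$, $I\in\mathcal{I}$.
\end{enumerate}
\end{proposition}

Item (2) must exclude a neighborhood of $t=0$, where $u_{\rm new}\equiv1$. As in the discrete model, we first bound the means of the two spatial integrals, conditionally on the old noise, and then show concentration around these means.

\subsection{Conditional means}\label{sec:means}

The smallness of $a$ makes $u_{\rm new}(t,x)$ close to $u_{\rm old}(t,x)$ with high probability. To bound from below the probability that it lies instead near a prescribed value, we shift the new noise in the cell of duration $r^2$ and size $r$ that ends at $(t,x)$, by an amount that multiplies the mean by a prescribed factor. The shift has to be scaled so that both its effect and its cost are independent of $r$.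

Let $\rho=\varphi*p_1$, which is bounded, continuous and everywhere positive, and let $\Theta=\int p_1\rho<\infty$. Put
\[
S_r(b)=r^{-2}\int_0^{r^2}\rho(b_s/r)\,ds\in(0,\|\rho\|_\infty],\qquad M(\lambda)=\mathsf{E}e^{\lambda S_r},\qquad m_\lambda(t,x)=\mathsf{E}\big[\Phi_{t,x}e^{\lambda S_r}\big].
\]
By Brownian scaling $S_r$ has the law of $S_1$, so $M$ does not depend on $r$. Since $0<S_1\le\|\rho\|_\infty$, the function $M$ is continuous and strictly increasing, tends to $0$ at $-\infty$ and to $\infty$ at $+\infty$: it is a homeomorphism from $\mathbb{R}$ onto $(0,\infty)$.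

\begin{lemma}\label{lem:tilt}
Let $a\le\frac14$ and fix $(t,x)$. For a.e.\ old noise:
\begin{enumerate}
\item[(i)] $\mathbb{E}_{\rm new}|u_{\rm new}(t,x)-u_{\rm old}(t,x)|^2\le2\sqrt a\,Z(t,x)$;
\item[(ii)] if $t\ge r^2$, then for every $\lambda\in\mathbb{R}$ there is a probability $\mathbb{P}^\lambda=R_\lambda\mathbb{P}_{\rm new}$ on $\Omega_{\rm new}$ with $\mathbb{E}_{\rm new}R_\lambda^2=e^{\lambda^2\Theta/a}$ under which $u_{\rm new}(t,x)$ has mean $m_\lambda(t,x)$ and variance at most $2\sqrt a\,e^{2|\lambda|\|\rho\|_\infty}Z(t,x)$.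
\end{enumerate}
\end{lemma}

\begin{proof}
By Fubini's theorem, outside a null set of old noises $\Phi=\Phi_{t,x}$ is a fixed element of $L^2(\mu)$, equal to the value of the continuous version, and \eqref{eq:two} holds $\mathbb{P}_{\rm new}$-a.s. Fix such an old noise. Everything below is a computation on $\Omega_{\rm new}$, so the exceptional set does not depend on $\lambda$. Let $\tilde\Phi=\Phi(\tilde b)$, $\tilde S_r=S_r(\tilde b)$ and $A=\int_0^tg(b_s-\tilde b_s)\,ds$, which is $\mathrm{Cov}(X_t^x(b),X_t^x(\tilde b))$ by \eqref{eq:covXX}.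

(i) By \eqref{eq:two} and \eqref{eq:laplace}, $\mathbb{E}_{\rm new}u_{\rm new}=\mathsf{E}\Phi=u_{\rm old}$ and $\mathbb{E}_{\rm new}u_{\rm new}^2=\mathsf{E}[\Phi\tilde\Phi e^A]$. So the variance is $\mathsf{E}[\Phi\tilde\Phi(e^A-1)]$, which by the Cauchy--Schwarz inequality and Lemma~\ref{lem:occ}(ii) is at most $(\mathsf{E}\Phi^2\tilde\Phi^2)^{1/2}(4a)^{1/2}=2\sqrt a\,Z$.

(ii) Let $k(s,z)=a^{-1}r^{-3}p_1((z-x)/r)1_{[t-r^2,t]}(s)$. For $s\in[t-r^2,t]$,
\[
(g*k(s,\cdot))(y)=r^{-5}\int\varphi\Big(\frac{y-z}r\Big)p_1\Big(\frac{z-x}r\Big)dz=r^{-2}\rho\Big(\frac{y-x}r\Big).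
\]
Therefore
\[
\mathrm{Var}\,\eta_{\rm new}(k)=r^2\int a^{-1}r^{-3}p_1\Big(\frac{y-x}r\Big)r^{-2}\rho\Big(\frac{y-x}r\Big)dy=\frac\Theta a ,
\]
and \eqref{eq:covkX} gives $\mathrm{Cov}(\eta_{\rm new}(k),X_t^x(b))=\int_{t-r^2}^tr^{-2}\rho(b_{t-s}/r)\,ds=S_r(b)$. Let $R_\lambda=\exp(\lambda\eta_{\rm new}(k)-\lambda^2\Theta/(2a))$. Then $\mathbb{E}_{\rm new}R_\lambda=1$ and $\mathbb{E}_{\rm new}R_\lambda^2=e^{\lambda^2\Theta/a}$. Apply \eqref{eq:laplace} to $\lambda\eta_{\rm new}(k)$, $X_t^x(b)$ and then to $\lambda\eta_{\rm new}(k)$, $X_t^x(b)$, $X_t^x(\tilde b)$: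
\[
\mathbb{E}_{\rm new}[R_\lambda u_{\rm new}]=\mathsf{E}[\Phi e^{\lambda S_r}]=m_\lambda,\qquad
\mathbb{E}_{\rm new}[R_\lambda u_{\rm new}^2]=\mathsf{E}\big[\Phi\tilde\Phi e^{\lambda(S_r+\tilde S_r)}e^{A}\big].
\]
The variance under $\mathbb{P}^\lambda$ is thus $\mathsf{E}[\Phi\tilde\Phi e^{\lambda(S_r+\tilde S_r)}(e^A-1)]$, and the bound follows from that in (i).
\end{proof}

The case $\gamma=0$ shows how the lemma is used. There $\Phi\equiv1$, $Z\equiv1$ and $m_\lambda=M(\lambda)$. Given a target $z>0$ and a tolerance $\ell>0$, let $\lambda=M^{-1}(z)$ and take $a$ so small that the variance bound in (ii) is at most $\ell^2/2$. Chebyshev's inequality gives $\mathbb{P}^\lambda\{|u_{\rm new}-z|<\ell\}\ge\frac12$. For any event $E$,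
\begin{equation}\label{eq:back}
\mathbb{P}^\lambda(E)=\mathbb{E}_{\rm new}[R_\lambda1_E]\le e^{\lambda^2\Theta/(2a)}\,\mathbb{P}_{\rm new}(E)^{1/2},
\end{equation}
so $\mathbb{P}_{\rm new}\{|u_{\rm new}-z|<\ell\}\ge\frac14e^{-\lambda^2\Theta/a}$ for all $r$, all $x$ and all $t\ge r^2$. This is the constant $c$ of the discrete model.

For general $\gamma$ the weight $\Phi_{t,x}$ and the factor $e^{\lambda S_r}$ are functions of the same path, and $m_\lambda$ does not factorize exactly. But $S_r$ depends only on the path up to time $r^2$, about which $\Phi_{t,x}$ carries almost no information when $r$ is small.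

\begin{lemma}\label{lem:factor}
For $\Lambda,T<\infty$, a.s.
\[
\sup_{|\lambda|\le\Lambda,\ t\le T,\ \|x\|\le T}\big|m_\lambda(t,x)-u_{\rm old}(t,x)M(\lambda)\big|\to0\qquad(r\downarrow0).
\]
\end{lemma}

\begin{proof}
With the continuous version of $\Phi$, the function $m_\lambda(t,x)$ is continuous in $(\lambda,t,x)$, so the supremum is measurable. Let $\mathcal{F}_s=\sigma(b_v:v\le s)$ and $\Pi_r\Phi=\mathsf{E}[\Phi\mid\mathcal{F}_{r^2}]-\mathsf{E}\Phi$. The variable $e^{\lambda S_r}-M(\lambda)$ is centered, $\mathcal{F}_{r^2}$-measurable, and a difference of two numbers in $(0,e^{\Lambda\|\rho\|_\infty}]$. Hence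
\[
|m_\lambda-u_{\rm old}M(\lambda)|=\big|\mathsf{E}[\Phi(e^{\lambda S_r}-M(\lambda))]\big|=\big|\mathsf{E}[\Pi_r\Phi\,(e^{\lambda S_r}-M(\lambda))]\big|\le e^{\Lambda\|\rho\|_\infty}\|\Pi_r\Phi\|_{L^2(\mu)} .
\]
For fixed $\Phi\in L^2(\mu)$, reverse martingale convergence gives $\mathsf{E}[\Phi\mid\mathcal{F}_{r^2}]\to\mathsf{E}[\Phi\mid\mathcal{F}_{0+}]$ in $L^2(\mu)$, where $\mathcal{F}_{0+}=\bigcap_{s>0}\mathcal{F}_s$ is $\mu$-trivial by Blumenthal's 0--1 law; so $\Pi_r\Phi\to0$. Each $\Pi_r$ is an orthogonal projection, hence $1$-Lipschitz, so the convergence is uniform on compact subsets of $L^2(\mu)$. By Lemma~\ref{lem:cont}, the set $\{\Phi_{t,x}:t\le T,\|x\|\le T\}$ is a.s.\ compact.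
\end{proof}

\subsection{Concentration, uniformly in time}\label{sec:conc}

Let $J\subset B_T$ be a ball and let $h\in C^1(\mathbb{R}^2)$ be bounded with first partial derivatives bounded by $L$. Put
\[
F(t)=\int_Jh\big(u_{\rm old}(t,x),u_{\rm new}(t,x)\big)\,dx,\qquad G(t)=F(t)-\mathbb{E}_{\rm new}F(t).
\]
The process $F$ is bounded and a.s.\ continuous, so by dominated convergence $\mathbb{E}_{\rm new}F(t)$ is continuous in $t$ for a.e.\ old noise, and $G$ is a.s.\ continuous. Also $G(0)=0$, since $u_{\rm old}(0)=u_{\rm new}(0)\equiv1$.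

\begin{lemma}\label{lem:conc}
If $a\le1/4000$, then $\mathbb{E}\sup_{t\le T}|G(t)|^{40}\le Cr^5$, where $C$ may depend on $a,\gamma,T,h,J$ but not on $r\in(0,1]$.
\end{lemma}

\begin{proof}
The letter $C$ denotes constants independent of $r\in(0,1]$ and of $s,t\in[0,T]$. We prove that $G(t)$ is small at each time and that it does not move too fast, and interpolate.

\emph{Step 1: moments.} For $x_1,\dots,x_{40}\in\mathbb{R}^3$ and $1\le i<j\le40$ let $A_{ij}=\int_0^tg(x_i-x_j+b^i_s-b^j_s)\,ds$. There are $780$ pairs, so H\"older's inequality and Lemma~\ref{lem:occ}(i) give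
\begin{equation}\label{eq:forty}
\mathsf{E}e^{2\sum_{i<j}A_{ij}}\le\prod_{i<j}\big(\mathsf{E}e^{1560A_{ij}}\big)^{1/780}\le\frac1{1-1560a}\le2 .
\end{equation}
This is where $a\le1/4000$ is used. By \eqref{eq:moments} for $\gamma+g$ and $\gamma\le\gamma(0)$, we get $\mathbb{E}u_{\rm new}(t,x)^{40}\le2e^{780\gamma(0)T}$, and the same bound holds for $u_{\rm old}$.

\emph{Step 2: time increments.} Let $\xi$ be the sum of the two noises. Burkholder's inequality bounds $\|\iint\Psi\,d\xi\|_{40}^2$ by a constant times the $L^{20}(\mathbb{P})$-norm of the quadratic variation. By the inequalities of Minkowski and Cauchy--Schwarz, and $0\le\gamma+g\le(\gamma+g)(0)\le Cr^{-2}$,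
\[
\Big\|\iint\Psi\,d\xi\Big\|_{40}^2\le C\int d\tau\iint\|\Psi(\tau,y)\|_{40}\|\Psi(\tau,y')\|_{40}(\gamma+g)(y-y')\,dy\,dy'\le Cr^{-2}\int\Big(\int\|\Psi(\tau,y)\|_{40}\,dy\Big)^2d\tau .
\]
From $\partial_\tau p_\tau(y)=p_\tau(y)\big(\frac{\|y\|^2}{2\tau^2}-\frac3{2\tau}\big)$ we get $\|\partial_\tau p_\tau\|_{L^1}\le3/\tau$, so $\|p_{\tau+\theta}-p_\tau\|_{L^1}\le\min(2,3\theta/\tau)$, and $\int_0^\infty\min(2,3\theta/\tau)^2d\tau=12\theta$. For $s<t\le T$, the mild equation \eqref{eq:mild} writes $u_{\rm new}(t,x)-u_{\rm new}(s,x)$ as the integral of $\Psi(\tau,y)=(p_{t-\tau}1_{\tau<t}-p_{s-\tau}1_{\tau<s})(x-y)\,u_{\rm new}(\tau,y)$. With Step~1,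
\[
\|u_{\rm new}(t,x)-u_{\rm new}(s,x)\|_{40}^2\le Cr^{-2}\big[(t-s)+12(t-s)\big].
\]
The same argument bounds the increments of $u_{\rm old}$ by $C(t-s)$. Since $h$ is Lipschitz and $\|G(t)-G(s)\|_{40}\le2\|F(t)-F(s)\|_{40}$,
\begin{equation}\label{eq:incr}
\mathbb{E}|G(t)-G(s)|^{40}\le Cr^{-40}|t-s|^{20}.
\end{equation}

\emph{Step 3: size at a fixed time.} Fix $t\le T$. We claim that
\begin{equation}\label{eq:size}
\mathbb{E}|G(t)|^{40}\le Cr^{10}.
\end{equation}
The idea is to compare $F(t)$ with the same quantity computed from an independent copy of the new noise, along a path of noises on which the velocity is independent of the position. Let $W$ be the field of the new noise and $W'$ an independent copy, independent of the old noise. For $\theta\in[0,\frac\pi2]$ the fields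
\[
W_\theta=\cos\theta\,W+\sin\theta\,W',\qquad \dot W_\theta=-\sin\theta\,W+\cos\theta\,W'
\]
are jointly Gaussian and uncorrelated, hence independent, and each has the law of $W$. Write $X=X_t^x[W](b)$, $X'=X_t^x[W'](b)$, $X_\theta=\cos\theta\,X+\sin\theta\,X'$ and $\dot X_\theta=\frac d{d\theta}X_\theta$. By linearity of the sums in \eqref{eq:X}, for each $\theta$ and $x$ we have a.s.\ $X_\theta=X_t^x[W_\theta](b)$ and $\dot X_\theta=X_t^x[\dot W_\theta](b)$. With the jointly measurable $\Phi_{t,x}(b)$ of Section~\ref{sec:FK}, let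
\[
u_\theta(x)=\mathsf{E}\big[\Phi_{t,x}e^{X_\theta-\frac12g(0)t}\big],\qquad F_\theta=\int_Jh\big(u_{\rm old}(t,x),u_\theta(x)\big)\,dx .
\]
By \eqref{eq:two} and Fubini's theorem, a.s.\ $F_0$ and $F_{\pi/2}$ are $F(t)$ computed with new field $W$ and $W'$. So $G(t)$ is the conditional expectation of $F_0-F_{\pi/2}$ given the old noise and $W$.

The map $\theta\mapsto F_\theta$ is a.s.\ $C^1$. Indeed $\Phi_{t,x}(|X|+|X'|)e^{|X|+|X'|}$ dominates $|\frac d{d\theta}(\Phi_{t,x}e^{X_\theta-\frac12g(0)t})|$ for all $\theta$, and its $\mathbb{P}\otimes\mu$-expectation is finite and independent of $x$, because given $b$ the variables $\log\Phi_{t,x}$, $X$, $X'$ are independent Gaussians with variances $\gamma(0)t$, $g(0)t$, $g(0)t$. Let $Q(x)$ be its $\mathsf{E}$-expectation. Then a.s.\ $\int_JQ\,dx<\infty$, and for a.e.\ $x\in J$ the function $\theta\mapsto u_\theta(x)$ is $C^1$ with derivative bounded by $Q(x)$. Differentiating under the integral over $J$,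
\[
\dot F_\theta=\int_J\partial_2h\big(u_{\rm old}(t,x),u_\theta(x)\big)\,\mathsf{E}\big[\dot X_\theta\,\Phi_{t,x}e^{X_\theta-\frac12g(0)t}\big]dx .
\]
By Jensen's inequality, applied to the conditional expectation and then to the integral in $\theta$,
\[
\mathbb{E}|G(t)|^{40}\le\mathbb{E}|F_{\pi/2}-F_0|^{40}\le(\pi/2)^{40}\sup_\theta\mathbb{E}\dot F_\theta^{40}.
\]

Fix $\theta$ and expand the $40$th power with points $x_1,\dots,x_{40}\in J$ and Brownian motions $b^1,\dots,b^{40}$; a superscript $i$ denotes evaluation at $(x_i,b^i)$: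
\[
\dot F_\theta^{40}=\int_{J^{40}}\prod_i\partial_2h\big(u_{\rm old}(t,x_i),u_\theta(x_i)\big)\ \mathsf{E}\Big[\prod_i\dot X_\theta^i\ \prod_i\Phi^ie^{X^i_\theta-\frac12g(0)t}\Big]dx .
\]
The order of integration is free: $\partial_2h$ is bounded, and $\prod_i|\dot X_\theta^i|\Phi^ie^{X_\theta^i}$ has $\mathbb{P}\otimes\mu^{\otimes40}$-expectation bounded uniformly in $(x_i)$, by H\"older's inequality and the Gaussian laws above. Up to null sets, all factors except $\prod_i\dot X^i_\theta$ are functions of the old noise, of $W_\theta$ and of the paths, which are independent of $\dot W_\theta$. Integrate over $\dot W_\theta$ first. By \eqref{eq:isserlis} and \eqref{eq:covXX}, $\prod_i\dot X_\theta^i$ is replaced by $\sum_\pi\prod_{\{i,j\}\in\pi}A_{ij}$, which is nonnegative because $g\ge0$. Only now do we take absolute values: bound $|\partial_2h|\le L$ and integrate the exponentials over the old noise and $W_\theta$ by \eqref{eq:laplace}. This gives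
\[
\mathbb{E}\dot F_\theta^{40}\le L^{40}e^{780\gamma(0)T}\sum_\pi\int_{J^{40}}\mathsf{E}\Big[\prod_{\{i,j\}\in\pi}A_{ij}\ e^{\sum_{i<j}A_{ij}}\Big]dx .
\]
The pairs of $\pi$ are disjoint, so the $A_{ij}$ with $\{i,j\}\in\pi$ are independent. By the Cauchy--Schwarz inequality, \eqref{eq:forty} and Lemma~\ref{lem:occ}(iii), the expectation is at most $\sqrt2\prod_{\{i,j\}\in\pi}(2a\,\mathsf{E}A_t(x_i-x_j))^{1/2}$, with $A_t$ as in Lemma~\ref{lem:occ}. The integral over $J^{40}$ then factorizes over the $20$ pairs. Since $J-J\subset B_{2T}$, Lemma~\ref{lem:occ}(iv) and \eqref{eq:bump} give for each pair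
\[
\iint_{J^2}\big(\mathsf{E}A_t(x-y)\big)^{1/2}dx\,dy\le|J|\,|B_{2T}|^{1/2}\Big(\int\mathsf{E}A_t(z)\,dz\Big)^{1/2}=|J|\,|B_{2T}|^{1/2}\Big(tar\int\varphi\Big)^{1/2}\le Cr^{1/2}.
\]
This is the substitute for the independence of cells: paths started from two typical points of $J$ rarely come within distance $r$. The $20$ pairs give $Cr^{10}$, which proves \eqref{eq:size}.

\emph{Step 4: chaining.} By \eqref{eq:incr}, \eqref{eq:size} and $\min(\alpha,\alpha')\le\alpha^{9/10}\alpha'^{1/10}$,
\[
\mathbb{E}|G(t)-G(s)|^{40}\le C(r^{10})^{9/10}\big(r^{-40}|t-s|^{20}\big)^{1/10}=Cr^5|t-s|^2 .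
\]
Let $Y_n=\max_{0\le j<2^n}|G((j+1)T2^{-n})-G(jT2^{-n})|$. Then $\mathbb{E}Y_n^{40}\le2^n\cdot Cr^5T^24^{-n}$. Expanding $t/T$ in base $2$ and using continuity and $G(0)=0$, we have $\sup_{t\le T}|G(t)|\le\sum_{n\ge0}Y_n$, so $\|\sup_{t\le T}|G(t)|\|_{40}\le Cr^{5/40}\sum_n2^{-n/40}$.
\end{proof}

With an even exponent $m$ in place of $40$, and $a$ small depending on $m$, Steps 2 and 3 give $r^{-m}|t-s|^{m/2}$ and $r^{m/4}$. Interpolating with weight $\vartheta$ on the first bound, one needs $\vartheta m/2>1$ for the chaining and $\vartheta<\frac15$ for a positive power of $r$. Any even $m>10$ would do; $40$ gives round numbers.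

\subsection{Proof of Proposition~\ref{prop:step}}

We may assume that $\mathcal{J}$ and $\mathcal{I}$ are nonempty. The constants are chosen in the order $K,\ell,\Lambda,a,c,r$.

By Lemma~\ref{lem:cont}, $Z$, $u_{\rm old}$ and $1/u_{\rm old}$ are a.s.\ bounded on compact sets, so there is $K$ such that the event
\[
O=\{Z\le K\ \text{ and }\ K^{-1}\le u_{\rm old}\le K\ \text{ on }[0,T]\times\bar B_T\}
\]
has probability at least $1-\varepsilon/4$. Let $z_I$ be the midpoint of $I\in\mathcal{I}$, choose $\ell>0$ with $[z_I-\ell,z_I+\ell]\subset I$ for all $I\in\mathcal{I}$, and choose $h_I\in C_c^\infty(I)$ with $0\le h_I\le1$ and $h_I=1$ on $[z_I-\ell,z_I+\ell]$. As $M^{-1}$ is continuous, there is $\Lambda$ with $|M^{-1}(z_I/v)|\le\Lambda$ for all $I\in\mathcal{I}$ and $v\in[K^{-1},K]$; here the positivity of $u_{\rm old}$ is needed. Fix $a\le\min(\varepsilon,1/4000)$ with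
\[
2\sqrt a\,K|B_T|\le\varepsilon/2,\qquad 2\sqrt a\,e^{2\Lambda\|\rho\|_\infty}K\le\ell^2/8 ,
\]
and let $c=\frac14e^{-\Lambda^2\Theta/a}$. None of these constants depends on $r$. By Lemma~\ref{lem:factor}, for all small $r$, with $r\le\varepsilon$ and $r^2\le1/T$, the event $O'_r$ that the supremum in that lemma is less than $\ell/2$ has probability at least $1-\varepsilon/4$. Both $O$ and $O'_r$ depend on the old noise only.

\emph{Mean for item} (1). Let $F^1(t)=\int_{B_T}H(u_{\rm new}-u_{\rm old})\,dx$. Since $H(w)\le w^2$, Lemma~\ref{lem:tilt}(i) and Fubini's theorem in $x$ give $\mathbb{E}_{\rm new}F^1(t)\le2\sqrt a\,K|B_T|\le\varepsilon/2$ a.s.\ on $O$, for each $t\in[0,T]$. By continuity in $t$ this holds a.s.\ on $O$ for all $t\in[0,T]$ at once.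

\emph{Mean for item} (2). Let $F^{J,I}(t)=\int_Jh_I(u_{\rm new}(t,x))\,dx$. Fix $t\in[1/T,T]$ and $x\in B_T$, so that $t\ge r^2$. For an old noise in $O\cap O'_r$ outside the null set of Lemma~\ref{lem:tilt}, let $\lambda=M^{-1}(z_I/u_{\rm old}(t,x))\in[-\Lambda,\Lambda]$; this choice depends on the old noise, which is allowed because the lemma holds for all $\lambda$ simultaneously. Then $|m_\lambda(t,x)-z_I|<\ell/2$, and by Lemma~\ref{lem:tilt}(ii) and Chebyshev's inequality
\[
\mathbb{P}^\lambda\{|u_{\rm new}(t,x)-m_\lambda(t,x)|\ge\ell/2\}\le\frac4{\ell^2}\cdot\frac{\ell^2}8=\frac12 .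
\]
So $\mathbb{P}^\lambda\{|u_{\rm new}(t,x)-z_I|<\ell\}\ge\frac12$, and \eqref{eq:back} gives $\mathbb{E}_{\rm new}h_I(u_{\rm new}(t,x))\ge c$. By Fubini's theorem in $x$, $\mathbb{E}_{\rm new}F^{J,I}(t)\ge c|J|$ a.s.\ on $O\cap O'_r$ for each $t\in[1/T,T]$, and by continuity for all such $t$ at once.

\emph{Conclusion.} Apply Lemma~\ref{lem:conc} to $h(v,v')=H(v'-v)$ on the ball $B_T$ and to $h(v,v')=h_I(v')$ on each $J\in\mathcal{J}$. These are finitely many functionals, and the thresholds $\varepsilon/2$ and $\frac12c|J|$ do not depend on $r$. By Markov's inequality, for $r$ small enough, with probability at least $1-\varepsilon/2$,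
\[
\sup_{t\le T}|F^1-\mathbb{E}_{\rm new}F^1|\le\varepsilon/2,\qquad\sup_{t\le T}|F^{J,I}-\mathbb{E}_{\rm new}F^{J,I}|\le\tfrac12c|J|\quad\text{for all }J,I .
\]
Let $\delta=\frac12c\min_{J\in\mathcal{J}}|J|$. The event
\begin{equation}\label{eq:good}
\{F^1\le\varepsilon\text{ on }[0,T]\}\cap\bigcap_{J,I}\{F^{J,I}\ge\delta\text{ on }[1/T,T]\}
\end{equation}
has probability at least $1-\varepsilon$, and on it (1) and (2) hold because $h_I\le1_I$. \qed

The event \eqref{eq:good} is a measurable condition on the pair of continuous fields $(u_{\rm old},u_{\rm new})$, whose law is determined by $\gamma$ and $g$. So the proposition holds on any space that carries the two independent noises.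

\section{Infinitely many scales}\label{sec:limit}

\subsection{Construction of $f$}\label{sec:f}

Let $J_1,J_2,\dots$ be the balls with rational center and radius, and $I_1,I_2,\dots$ the bounded open intervals with rational endpoints and closure in $(0,\infty)$. Choose $T_n\ge n$ nondecreasing with $J_1,\dots,J_n\subset B_{T_n}$. Let $f_0=\gamma_0$. Given $f_{n-1}$ and $\delta_1,\dots,\delta_{n-1}$, choose $\varepsilon_n>0$ with
\begin{equation}\label{eq:eps}
\varepsilon_n\le\tfrac18\,16^{-n}\min(1,\varepsilon_0),\qquad 2\cdot4^n\varepsilon_n\le2^{-n-1}\min(1,\delta_1,\dots,\delta_{n-1}),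
\end{equation}
and apply Proposition~\ref{prop:step} with $\gamma=f_{n-1}$, $T=T_n$, $\varepsilon=\varepsilon_n$, $\mathcal{J}=\{J_1,\dots,J_n\}$, $\mathcal{I}=\{I_1,\dots,I_n\}$. This yields $a_n,r_n\le\varepsilon_n$ and $\delta_n>0$; put $g_n=g_{a_n,r_n}$ and $f_n=f_{n-1}+g_n$. The first condition in \eqref{eq:eps} gives \eqref{eq:D} and the convergence of the solutions, and the second protects the sets built at earlier scales. Let $f=\gamma_0+\sum_ng_n$ off $0$ and $f(0)=0$.

Since $g_n$ is supported in $B_{r_n}\subset B_{\varepsilon_0}$ and $r_n\to0$, the sum is locally finite off $0$. By \eqref{eq:bump}, $\int f\le\int\gamma_0+\sum_na_nr_n\int\varphi<\infty$, so $f\ge0$ is integrable, hence tempered, and $\widehat f=\widehat\gamma_0+\sum_n\widehat g_n\ge0$. Thus $f$ is a correlation function. Since $\sum_na_n\le\frac1{120}\min(1,\varepsilon_0)$, we have $\int(f-\gamma_0)\|x\|^{-1}dx\le4\pi\sum_na_n\le\varepsilon_0$ and $\kappa(f)\le\kappa(\gamma_0)+\sum_na_n<\infty$. The function $e^{-\|x\|}/(4\pi\|x\|)$ has Fourier transform $(1+\|z\|^2)^{-1}$.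 Parseval's identity for $\gamma_0$ and for each $g_n$, and monotone convergence, give
\begin{equation}\label{eq:Dcheck}
\int\frac{\widehat f(z)}{1+\|z\|^2}\,dz=(2\pi)^3\int f(x)\frac{e^{-\|x\|}}{4\pi\|x\|}\,dx\le8\pi^3\kappa(f)<\infty ,
\end{equation}
so \eqref{eq:D} holds.

\subsection{Splitting the noise into scales}\label{sec:split}

Let $\eta$ be a noise with correlation $f$ on a complete space $(\Omega,\mathbb{P})$, and let $u$ be the solution, predictable for the filtration of $\eta$. We want to write $\eta=\sum_{n\ge0}\eta_n$ with independent noises $\eta_0,\eta_1,\eta_2,\dots$ of correlations $\gamma_0,g_1,g_2,\dots$. If such noises $\eta'_n$ are given on some other space, then $\eta'(k)=\sum_n\eta_n'(k)$ converges in $L^2$ and defines a noise with correlation $f$. To transport this decomposition we use the transfer theorem \cite[Theorem~6.10]{Kal}: if $(\zeta',\omega')$ is a pair of random elements, with $\omega'$ in a Borel space, if $\zeta$ has the law of $\zeta'$ and $\vartheta$ is uniform on $[0,1]$ and independent of $\zeta$,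 then there is a measurable function $\omega$ of $(\zeta,\vartheta)$ such that $(\zeta,\omega)$ has the law of $(\zeta',\omega')$.

Let $(k_j)$ be a sequence of test functions that is dense for the seminorm $\mathrm{Var}(\eta(k))^{1/2}$. Apply the theorem with $\zeta=(\eta(k_j))_j$, $\zeta'=(\eta'(k_j))_j$, $\omega'=(\eta_n'(k_j))_{n,j}$, on the completion of $\Omega\times[0,1]$ with the product of $\mathbb{P}$ and Lebesgue measure; we call this the \emph{enlarged space} and still write $\mathbb{P}$. We obtain variables $\eta_n(k_j)$ with the right joint law and $\sum_n\eta_n(k_j)=\eta(k_j)$. Since $\mathrm{Var}\,\eta'_n(k)\le\mathrm{Var}\,\eta'(k)$, each $\eta_n$ extends to all test functions by $L^2$-continuity, and $\sum_n\eta_n=\eta$.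

Let $(\mathcal{G}_t)$ be the filtration generated by all the $\eta_n$ and the null sets. The increments after time $t$ of the $\eta_n$, and hence of $\eta$, are independent of $\mathcal{G}_t$, so all these noises can be integrated in $(\mathcal{G}_t)$. For $\mathcal{G}$-predictable $\Psi$ with $\|\Psi\|_f<\infty$,
\begin{equation}\label{eq:sumint}
\iint\Psi\,d\eta=\sum_{n\ge0}\iint\Psi\,d\eta_n\quad\text{in }L^2,\ \text{ with orthogonal summands},
\end{equation}
and likewise for the finite sums $\eta_0+\dots+\eta_n$. For elementary $\Psi$ this follows from the definitions and independence, and it extends by density because $\|\Psi\|_{\gamma_0}^2+\sum_n\|\Psi\|_{g_n}^2=\|\Psi\|_f^2$.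

Let $u_n>0$ be the continuous solution driven by $\eta_0+\dots+\eta_n$, which has correlation $f_n$, and let
\[
\hat u(t,x)=\lim_nu_n(t,x)\ \text{ if the limit exists in }\mathbb{R},\qquad\hat u(t,x)=0\ \text{ otherwise}.
\]
Each $u_n$ is continuous and adapted, so $\hat u\ge0$ is $\mathcal{G}$-predictable, and in particular jointly measurable.

\subsection{The limit solves the equation}

\begin{lemma}\label{lem:limit}
For each $T$, $u_n(t,x)\to\hat u(t,x)$ in $L^2(\mathbb{P})$ uniformly on $[0,T]\times\mathbb{R}^3$. The map $(t,x)\mapsto\hat u(t,x)\in L^2(\mathbb{P})$ is continuous on $[0,\infty)\times\mathbb{R}^3$, and $\hat u(t,x)=u(t,x)$ a.s.\ for each $(t,x)$.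
\end{lemma}

\begin{proof}
\emph{Convergence.} By \eqref{eq:two}, $\mathbb{E}[u_n(t,x)\mid\eta_0,\dots,\eta_{n-1}]=u_{n-1}(t,x)$, so $\mathbb{E}|u_n-u_{n-1}|^2=\mathbb{E}u_n^2-\mathbb{E}u_{n-1}^2$. Use \eqref{eq:moments}, the bound $\gamma_0\le\gamma_0(0)$, the Cauchy--Schwarz inequality, Lemma~\ref{lem:occ}(i) with $q=2$ for $g_1+\dots+g_{n-1}$ (for which $\kappa\le\frac18$) and Lemma~\ref{lem:occ}(ii) for $g_n$. For $t\le T$,
\[
\mathbb{E}|u_n-u_{n-1}|^2=\mathsf{E}\Big[e^{\int_0^tf_{n-1}(\beta_s)ds}\big(e^{\int_0^tg_n(\beta_s)ds}-1\big)\Big]\le e^{\gamma_0(0)T}\big(\tfrac43\big)^{1/2}(4a_n)^{1/2}.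
\]
Since $a_n^{1/4}\le2^{-n}$, the norms $\|u_n-u_{n-1}\|_2$ are summable uniformly on $[0,T]\times\mathbb{R}^3$. Hence $u_n(t,x)$ converges a.s.\ for each $(t,x)$, necessarily to $\hat u(t,x)$, and uniformly in $L^2$. Each $u_n$ has continuous paths and locally bounded fourth moments by \eqref{eq:moments}, so it is $L^2$-continuous, and so is the uniform limit. In particular $\sup_{t\le T,x}\|\hat u(t,x)\|_2<\infty$.

\emph{Equation.} For measurable $g\ge0$, \eqref{eq:green} gives
\begin{equation}\label{eq:ppg}
\int_0^tds\iint p_s(y)p_s(y')g(y-y')\,dy\,dy'=\int_0^t\mathsf{E}g(\beta_s)\,ds\le\kappa(g).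
\end{equation}
Fix $(t,x)$ and write $P(s,y)=p_{t-s}(x-y)1_{s<t}$. By \eqref{eq:ppg}, $\|P\hat u\|_f<\infty$. By \eqref{eq:sumint},
\[
\iint Pu_n\,d(\eta_0+\dots+\eta_n)-\iint P\hat u\,d\eta=\iint P(u_n-\hat u)\,d(\eta_0+\dots+\eta_n)-\sum_{j>n}\iint P\hat u\,d\eta_j ,
\]
a sum of orthogonal terms. By \eqref{eq:iso} and \eqref{eq:ppg} its second moment is at most
\[
\kappa(f)\sup\|u_n-\hat u\|_2^2+\sup\|\hat u\|_2^2\sum_{j>n}a_j\to0,
\]
with suprema over $[0,t]\times\mathbb{R}^3$. Passing to the limit in the mild equation for $u_n$, we see that $\hat u$ satisfies \eqref{eq:mild} with noise $\eta$.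

\emph{Uniqueness.} The process $\hat u$ is predictable for $(\mathcal{G}_t)$, which is larger than the filtration of $\eta$, so we prove uniqueness directly. The solution $u$ satisfies \eqref{eq:mild} in $(\mathcal{G}_t)$ as well. Let $v=\hat u-u$ and fix $T$. Since $\int_0^\infty\mathsf{E}f(\beta_s)\,ds\le\kappa(f)<\infty$, dominated convergence provides $\nu>0$ with $\int_0^\infty e^{-\nu s}\mathsf{E}f(\beta_s)\,ds\le\frac12$. Let $N=\sup_{t\le T,x}e^{-\nu t}\mathbb{E}v(t,x)^2<\infty$. From $v(t,x)=\iint Pv\,d\eta$, \eqref{eq:iso} and $|\mathbb{E}v(s,y)v(s,y')|\le Ne^{\nu s}$,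
\[
\mathbb{E}v(t,x)^2\le\int_0^tNe^{\nu s}\,\mathsf{E}f(\beta_{t-s})\,ds\le\tfrac12Ne^{\nu t}.
\]
So $N\le\frac12N$, and $N=0$.
\end{proof}

\subsection{Full range at all times}

\begin{lemma}\label{lem:range}
Almost surely, $t\mapsto\hat u(t,\cdot)\in L^0_{\rm loc}$ is continuous on $[0,\infty)$, and for all $t>0$, all nonempty open $J\subset\mathbb{R}^3$ and all nonempty open $I\subset(0,\infty)$,
\begin{equation}\label{eq:range}
|\{x\in J:\hat u(t,x)\in I\}|>0 .
\end{equation}
\end{lemma}

\begin{proof}
At step $n$ the old noise is $\eta_0+\dots+\eta_{n-1}$ and the new noise is $\eta_n$, so $(u_{\rm old},u_{\rm new})=(u_{n-1},u_n)$. Since $\sum_n\varepsilon_n<\infty$, the Borel--Cantelli lemma gives a.s.\ an $n_0$ such that (1) and (2) of Proposition~\ref{prop:step} hold at every step $n\ge n_0$, and all $u_n$ are continuous. Fix such a sample point. From $H(w)\ge\frac12\min(w^2,1)$, item (1) and \eqref{eq:eps}, for $m\ge n_0$ and $t\le T_m$,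
\[
|\{x\in B_{T_m}:|u_m(t,x)-u_{m-1}(t,x)|>2^{-m}\}|\le2\cdot4^m\varepsilon_m\le2^{-m-1}\min(1,\delta_1,\dots,\delta_{m-1}).
\]
Let $n\ge n_0$ and $t\le T_n$. Since $T_m\ge T_n$ for $m>n$, there is a set $E_n(t)\subset B_{T_n}$ with
\[
|E_n(t)|\le\sum_{m>n}2^{-m-1}\min(1,\delta_n)\le\tfrac12\min(2^{-n},\delta_n)
\]
such that on $B_{T_n}\setminus E_n(t)$ we have $|u_m(t,x)-u_{m-1}(t,x)|\le2^{-m}$ for all $m>n$. There the limit exists and $|\hat u(t,x)-u_n(t,x)|\le2^{-n}$.

Since $T_n\to\infty$, it follows that $u_n(t,\cdot)\to\hat u(t,\cdot)$ in $L^0_{\rm loc}$ locally uniformly in $t\ge0$. Each $t\mapsto u_n(t,\cdot)$ is continuous in $L^0_{\rm loc}$, and so is the limit.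

Given $t,J,I$, choose $j,i$ with $J_j\subset J$ and $\bar I_i\subset I$, and then $n\ge\max(i,j,n_0)$ so large that $t\in[1/T_n,T_n]$ and the closed $2^{-n}$-neighborhood of $I_i$ lies in $I$. By item (2) at step $n$, the set $\{x\in J_j:u_n(t,x)\in I_i\}\setminus E_n(t)$ has measure at least $\delta_n-\frac12\delta_n>0$, and $\hat u(t,x)\in I$ on it.
\end{proof}

\section{The version $\bar u$ and the proof of Theorem~\ref{thm:main}}\label{sec:version}

The process $\hat u$ has the desired behavior, but it lives on the enlarged space and depends on the splitting of $\eta$. The class of $\hat u(t,\cdot)$ in $L^0_{\rm loc}$, however, is determined by $\eta$: at rational times because $\hat u$ is a version of $u$, and at all times by continuity. We recover a pointwise defined process from these classes by Lebesgue differentiation, after composing with $\arctan$ to make them bounded. Let $\bar\sigma(\eta)$ be the completion of $\sigma(\eta)$ in $\Omega$. We use the following observation: if $N\subset\Omega$ and $N\times[0,1]$ is null in the enlarged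 space, then $N$ is null in $\Omega$. Indeed, if $N'\supset N\times[0,1]$ is product measurable and null, then $N$ is contained in the set of $\omega$ whose section in $N'$ has measure $1$, which is null by Fubini's theorem.

\subsection{Construction of $\bar u$}

Let $t>0$ be rational. Since $u$ is predictable for the filtration of $\eta$, the map $(\omega,x)\mapsto u(t,x)$ is measurable for the product of $\bar\sigma(\eta)$ and the Borel $\sigma$-field. Let $V_t$ be the class of $u(t,\cdot)$ in $L^0_{\rm loc}$. It is a $\bar\sigma(\eta)$-measurable random element, because $d(V_t,v)$ is measurable for each $v$ and $L^0_{\rm loc}$ is separable. By Lemma~\ref{lem:limit} and Fubini's theorem, a.s.\ $V_t=\hat u(t,\cdot)$ a.e.\ for all rational $t>0$.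

Let $\Omega_0\in\bar\sigma(\eta)$ be the event that $V_t\ge0$ a.e.\ for all rational $t>0$ and that $t\mapsto V_t$ is uniformly continuous on $\mathbb{Q}\cap[1/m,m]$ for each $m$. By Lemma~\ref{lem:range}, $\mathbb{P}(\Omega_0)=1$. On $\Omega_0$ extend $V$ continuously to $(0,\infty)$, which is possible because $L^0_{\rm loc}$ is complete; off $\Omega_0$ put $V\equiv0$. Then each $V_t\ge0$ is $\bar\sigma(\eta)$-measurable, $t\mapsto V_t$ is continuous, and a.s.\ $V_t=\hat u(t,\cdot)$ a.e.\ for all $t>0$, since both sides are continuous in $t$.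

By Lemma~\ref{lem:limit}, $\hat u$ is uniformly $L^2$-continuous on compact sets, so there are radii $R_j\downarrow0$ with
\begin{equation}\label{eq:radii}
\|\hat u(t,y)-\hat u(t,x)\|_2\le2^{-j}\qquad\text{whenever }t\le j,\ \|x\|\le j,\ \|y-x\|<R_j .
\end{equation}
Let
\[
\alpha_j(t,x)=\frac1{|B_{R_j}|}\int_{B(x,R_j)}\arctan V_t(y)\,dy .
\]
As $\arctan V_t$ is bounded and continuous in $t$ for local convergence in measure, it is continuous in $L^1_{\rm loc}$; hence $\alpha_j$ is continuous in $(t,x)$. It is $\bar\sigma(\eta)$-measurable for each $(t,x)$, hence jointly measurable. Put $\bar u(t,x)=\tan\lim_j\alpha_j(t,x)$ if the limit exists and lies in $[0,\frac\pi2)$, and $\bar u(t,x)=0$ otherwise. Then $\bar u\ge0$ is defined on $\Omega$, jointly measurable, and measurable with respect to $\bar\sigma(\eta)$. By Lebesgue's differentiation theorem $\bar u(t,\cdot)=V_t$ a.e.\ for every $\omega$ and $t$, so a.s.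
\begin{equation}\label{eq:barhat}
\bar u(t,\cdot)=\hat u(t,\cdot)\ \text{ a.e.},\qquad\text{for all }t>0 .
\end{equation}

The differentiation theorem says nothing about a given point $x$; this is the role of \eqref{eq:radii}. Fix $(t,x)$. Almost surely $\alpha_j(t,x)$ is the average of $\arctan\hat u(t,y)$ over $y\in B(x,R_j)$. Since $\arctan$ is $1$-Lipschitz, Minkowski's inequality and \eqref{eq:radii} give $\|\alpha_j(t,x)-\arctan\hat u(t,x)\|_2\le2^{-j}$ for $j\ge\max(t,\|x\|)$. These bounds are summable, so a.s.\ $\alpha_j(t,x)\to\arctan\hat u(t,x)\in[0,\frac\pi2)$, that is, $\bar u(t,x)=\hat u(t,x)=u(t,x)$. Thus $\bar u$ is a version of $u$.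

\subsection{Proof of (a)}

The continuity of $t\mapsto\bar u(t,\cdot)=V_t$ in $L^0_{\rm loc}$ holds by construction. By \eqref{eq:barhat} and Lemma~\ref{lem:range}, a.s.\ on the enlarged space, $|\{x\in J:\bar u(t,x)\in I\}|>0$ for all $t,J,I$. This is a property of $\omega\in\Omega$ alone, so by the observation above it holds a.s.\ on $\Omega$. Taking $J=B(x,\varepsilon)$ and $I=(n,\infty)$ shows that $\bar u(t,\cdot)$ is unbounded on every ball for every $t>0$, so $\mathrm{Osc}_{\bar u(t)}(x)=\infty$ for all $(t,x)$.

It remains to prove separability. We first record a sampling argument. Let $\mathcal{T}\subset(0,\infty)$ be countable, and let $\zeta_1,\zeta_2,\dots$ be i.i.d.\ points of $\mathbb{R}^3$ with a strictly positive density, on an auxiliary space. For a.e.\ $\omega$, each of the countably many sets $\{x\in J_j:\bar u(s,x)\in I_i\}$, $s\in\mathcal{T}$, $i,j\ge1$, has positive measure, so it contains some $\zeta_l$ with probability one. The event that all these sets are hit is jointly measurable in $(\omega,\zeta)$, so by Fubini's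 theorem there is a deterministic countable set $D_{\mathcal{T}}\subset\mathbb{R}^3$ such that a.s.
\begin{equation}\label{eq:sample}
\bar u\big(\{s\}\times(J_j\cap D_{\mathcal{T}})\big)\ \text{ is dense in }[0,\infty)\quad\text{for all }s\in\mathcal{T},\ j\ge1 .
\end{equation}
Take $\mathcal{T}=\mathbb{Q}\cap(0,\infty)$, $D_2=D_{\mathcal{T}}$ and $D=\mathcal{T}\times D_2$. Every nonempty open $G\subset(0,\infty)\times\mathbb{R}^3$ contains some $\{s\}\times J_j$ with $s\in\mathcal{T}$, so a.s.\ $\bar u(G\cap D)$ is dense in $[0,\infty)$ for all such $G$. If $F$ is closed and $\bar u\in F$ on $G\cap D$, then $F\supset[0,\infty)$, and $\bar u\in F$ on $G$ because $\bar u\ge0$. Thus $\bar u$ is separable.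

\subsection{Proof of (b) and (c)}

For (b), fix $t>0$ and apply \eqref{eq:sample} with $\mathcal{T}=\{t\}$. A version $\tilde u$ satisfies a.s.\ $\tilde u(t,y)=\bar u(t,y)$ for all $y$ in the countable set $D_{\mathcal{T}}$. Hence a.s.\ $\tilde u(t,\cdot)$ is unbounded on every $J_j$, and therefore on every ball.

For (c), joint measurability and Fubini's theorem give a.s.\ $\tilde u(t,\cdot)=\bar u(t,\cdot)$ a.e.\ for all rational $t>0$. Both sides are continuous in $L^0_{\rm loc}$, so a.s.\ this holds for all $t>0$. By (a), $|\{x\in J:\tilde u(t,x)>n\}|>0$ for all $t>0$, all balls $J$ and all $n$, so all oscillations are infinite. Together with the properties of $f$ established in Section~\ref{sec:f}, this completes the proof of Theorem~\ref{thm:main}. \qed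

\begin{thebibliography}{9}

\bibitem{CHKK}
Le Chen, Jingyu Huang, D.~Khoshnevisan and Kunwoo Kim,
\emph{Dense blowup for parabolic SPDEs},
arXiv:1702.08374 (2017).

\bibitem{Kal}
Kallenberg,
\emph{Foundations of Modern Probability}, 2nd ed.

\end{thebibliography}
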